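# Pseudocharacter rings and framed deformation rings: injectivity and its failure for $\mathrm{GL}_n$

## 1. The guess: invariants of lifts form a subring of functions on lifts

Fix a prime $p$, a finite extension $L/\mathbb Q_p$ with ring of integers $\mathcal O$, uniformizer $\varpi$ and finite residue field $k$, a profinite group $\Gamma$, and a semisimple continuous representation $\overline\rho$ of $\Gamma$ over $k$. Two rings are attached to $\overline\rho$. The framed deformation ring $R^\square_{\overline\rho}$ parametrizes lifts $\rho$ of $\overline\rho$. The ring $R^{\mathrm{ps}}_{\overline\Theta}$ parametrizes deformations of the *pseudocharacter* of $\overline\rho$, that is, of the package of all conjugation-invariant expressions in $\overline\rho$, such as $\mathrm{tr}\,\overline\rho(\gamma)$ and $\det\overline\rho(\gamma)$. A lift has invariants, so there is a map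
$$R^{\mathrm{ps}}_{\overline\Theta}\to R^\square_{\overline\rho}.\tag{1}$$

Is it injective? The natural guess is yes. An element of $R^{\mathrm{ps}}_{\overline\Theta}$ is a formal expression in traces and other invariants; if it vanishes on the universal lift, hence on all lifts, one expects it to be zero. The guess is supported by the case of a free group: a homomorphism from an abstract free group of rank $m$ to a group scheme $G$ is an $m$-tuple of elements of $G$, functions on tuples form the ring $\mathcal O[G^m]$, and the invariant functions are by definition a subring. Indeed it is a known result that (1) is injective when $\Gamma$ is free profinite of finite rank. The question whether freeness can be dropped is posed by Vytautas Paškūnas and Julian Quast in "Deformations of pseudocharacters and Mazur's finiteness condition", arXiv:2506.10901 (2025).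

There is one reason for caution. Relations in $\Gamma$ force us to pass to quotients on both sides, and a subring need not remain a subring after that: a ring inclusion $S\subset B$ may well induce a map $S/2\to B/2$ that is not injective. We first make the question precise, then test it on small groups, where exactly this phenomenon will appear.

## 2. Pseudocharacters, generators of invariants, and the two deformation rings

**Definition (the data).** $G$ is a generalized reductive group scheme over $\mathcal O$: a smooth affine group scheme whose identity component $G^0$ is reductive and such that $G/G^0$ is finite étale. Examples are $\mathrm{GL}_n$, where $G=G^0$, and $\mathbb G_m\rtimes\mathbb Z/2$ with $\mathbb Z/2$ acting by inversion, where $G^0=\mathbb G_m$. The group $\Gamma$ is profinite and satisfies *Mazur's finiteness condition*: for every open subgroup $H\subseteq\Gamma$ the set $\mathrm{Hom}_{\mathrm{cont}}(H,\mathbb F_p)$ is finite. Finite groups, and more generally topologically finitely generated profinite groups, satisfy it;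 the product $\mathbb F_p^{\mathbb N}$ does not, since its coordinate projections are infinitely many homomorphisms to $\mathbb F_p$. Finally $\overline\rho:\Gamma\to G(k)$ is continuous and $G$-completely reducible, which for $\mathrm{GL}_n$ means semisimple.

**Definition (pseudocharacter).** Let $A$ be a topological $\mathcal O$-algebra. A continuous $A$-valued $G$-pseudocharacter $\Theta$ of $\Gamma$, in the sense of V. Lafforgue, is a family of $\mathcal O$-algebra homomorphisms
$$\Theta_m:\mathcal O[G^m]^{G^0}\to\mathcal C(\Gamma^m,A),\qquad m\ge1,$$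
where $G^0$ acts by simultaneous conjugation and $\mathcal C$ denotes continuous maps, subject to two conditions.

* (L1) For $\zeta:\{1,\dots,m\}\to\{1,\dots,m'\}$ and $f^\zeta(g_1,\dots,g_{m'})=f(g_{\zeta(1)},\dots,g_{\zeta(m)})$, one has $\Theta_{m'}(f^\zeta)(\gamma_1,\dots,\gamma_{m'})=\Theta_m(f)(\gamma_{\zeta(1)},\dots,\gamma_{\zeta(m)})$.
* (L2) For $\hat f(g_1,\dots,g_{m+1})=f(g_1,\dots,g_{m-1},g_mg_{m+1})$, one has $\Theta_{m+1}(\hat f)(\gamma_1,\dots,\gamma_{m+1})=\Theta_m(f)(\gamma_1,\dots,\gamma_{m-1},\gamma_m\gamma_{m+1})$.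

A continuous $\rho:\Gamma\to G(A)$ has the pseudocharacter $\Theta_{\rho,m}(f)(\gamma_1,\dots,\gamma_m)=f(\rho(\gamma_1),\dots,\rho(\gamma_m))$.

For $G=\mathrm{GL}_n$ there is a concrete list of generators of the invariants, and everything below rests on it.

**Proposition 2.1.** $\mathcal O[\mathrm{GL}_n^m]^{\mathrm{GL}_n}$ is generated as an $\mathcal O$-algebra by the coefficients of characteristic polynomials of monomials in $g_1,\dots,g_m$ and by the $\det(g_i)^{-1}$.

*Proof.* Donkin (*Invariants of several matrices*, Invent. Math. 110 (1992)) proved that over an algebraically closed field $K$ the ring $K[M_n^m]^{\mathrm{GL}_n}$ is generated by the coefficients of characteristic polynomials of monomials. We carry this over to $\mathcal O$. Let $C=\mathcal O[M_n^m]$, graded with finite free pieces $C_d$, and let $B\subset C^{\mathrm{GL}_n}$ be the subalgebra generated by the coefficients in question. An element $c\in C$ is invariant when its coaction equals $c\otimes1$ in $C\otimes\mathcal O[\mathrm{GL}_n]$. This module is torsion free, so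 if $\varpi c$ is invariant then so is $c$. Hence $C_d/C_d^{\mathrm{GL}_n}$ is torsion free and
$$C_d^{\mathrm{GL}_n}\otimes\bar k\to(C_d\otimes\bar k)^{\mathrm{GL}_n}$$
is injective. By Donkin's theorem over $\bar k$, the composite $B_d\otimes\bar k\to C_d^{\mathrm{GL}_n}\otimes\bar k\hookrightarrow(C_d\otimes\bar k)^{\mathrm{GL}_n}$ is surjective. So $B_d\otimes\bar k\to C_d^{\mathrm{GL}_n}\otimes\bar k$ is surjective, and $B_d=C_d^{\mathrm{GL}_n}$ by Nakayama. Finally, for $f\in\mathcal O[\mathrm{GL}_n^m]^{\mathrm{GL}_n}$ the function $f\cdot\prod_i\det(g_i)^N$ lies in $C^{\mathrm{GL}_n}$ for large $N$. $\square$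

**Consequence.** A $\mathrm{GL}_n$-pseudocharacter is determined by the values of $\Theta_1$ on characteristic polynomial coefficients: if $f_1\in\mathcal O[\mathrm{GL}_n]$ is such a coefficient, then the value of $f_1(g_{i_1}\cdots g_{i_r})$ at $(\gamma_1,\dots,\gamma_m)$ is $\Theta_1(f_1)(\gamma_{i_1}\cdots\gamma_{i_r})$ by (L2) applied $r-1$ times followed by (L1), and $\Theta_1(\det^{-1})=\Theta_1(\det)^{-1}$. Also $\delta=\Theta_1(\det)$ is multiplicative on $\Gamma$ (apply (L2) to $\det(g_1g_2)=\det g_1\det g_2$) with unit values. So $\delta(1)^2=\delta(1)$ gives $\delta(1)=1$.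

**Definition (deformation rings).** Deformation functors are taken on local artinian $\mathcal O$-algebras with residue field $k$; these are finite rings. Put $\overline\Theta=\Theta_{\overline\rho}$. The ring $R^{\mathrm{ps}}_{\overline\Theta}$ pro-represents deformations of $\overline\Theta$ and is known to be noetherian under Mazur's condition; $R^\square_{\overline\rho}$ pro-represents lifts of $\overline\rho$. Write $\Theta^u$ for the universal pseudocharacter. The map (1) sends $\Theta^u_m(f)(\gamma_1,\dots,\gamma_m)$ to $f(\rho(\gamma_1),\dots,\rho(\gamma_m))$, where $\rho$ is the universal lift.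

For instance, if $p=2$, $\Gamma=C_2$, $G=\mathrm{GL}_1$ and $\overline\rho=1$, a lift is a square root of $1$, and $R^\square_{\overline\rho}=\mathcal O[x]/(x^2-1)$.

We use one principle constantly. If $A$ is a complete local noetherian $\mathcal O$-algebra with residue field $k$ and $\Theta$ is an $A$-valued pseudocharacter of a *finite* group lifting $\overline\Theta$, its reductions modulo $\mathfrak m_A^j$ give a local homomorphism $R^{\mathrm{ps}}_{\overline\Theta}\to A=\varprojlim A/\mathfrak m_A^j$ carrying $\Theta^u$ to $\Theta$. The same holds for lifts and $R^\square_{\overline\rho}$.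

Throughout, $[x,y]=xyx^{-1}y^{-1}$, and $[c]\in\mathcal O$ is the Teichmüller lift of $c\in k$.

## 3. Rank one, and a group of order two

**Rank one.** For $G=\mathrm{GL}_1$ conjugation is trivial. A pseudocharacter is determined by $\chi=\Theta_1(t)$, where $t$ is the coordinate, and (L1), (L2) give $\chi(\gamma_1\gamma_2)=\Theta_2(t_1t_2)(\gamma_1,\gamma_2)=\chi(\gamma_1)\chi(\gamma_2)$. So a $\mathrm{GL}_1$-pseudocharacter is the same as a continuous character, and (1) is an isomorphism.

**The group $C_2$ in rank two, with $p=2$.** Let $\Gamma=C_2=\langle s\rangle$, $G=\mathrm{GL}_2$, $\overline\rho=1_2$. Put $t=\Theta^u_1(\mathrm{tr})(s)$, $d=\Theta^u_1(\det)(s)$, $t_1=\Theta_1^u(\mathrm{tr})(1)$. Applying $\Theta^u$ to $\mathrm{tr}(g^2)=\mathrm{tr}(g)^2-2\det g$ at $g=1$ gives $t_1=t_1^2-2$, so $(t_1-2)(t_1+1)=0$. Since $t_1$ reduces to $2=0$ in $k$, $t_1+1$ is a unit, and $t_1=2$. The same identity at $g=s$, the multiplicativity of $\det$, and $\mathrm{tr}(g^3)=\mathrm{tr}(g)\,\mathrm{tr}(g^2)-\det(g)\,\mathrm{tr}(g)$ at $g=s$ give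
$$t^2=2+2d,\qquad d^2=1,\qquad td=t.$$
Let $Q=\mathcal O[t,d]/(t^2-2-2d,\ d^2-1,\ td-t)$, which is spanned over $\mathcal O$ by $1,t,d$. There is a map $Q\to R^{\mathrm{ps}}$. Its image $R'$ is finite over $\mathcal O$, it is local because $R^{\mathrm{ps}}$ has no non-trivial idempotents, and its residue field is $k$. By Proposition 2.1, $\Theta^u$ takes values in $R'$. So universality gives $R^{\mathrm{ps}}\to R'$, and the composite $R^{\mathrm{ps}}\to R'\subset R^{\mathrm{ps}}$ carries $\Theta^u$ to $\Theta^u$ and is the identity. Hence $R'=R^{\mathrm{ps}}$.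

Now the lifts $s\mapsto 1_2$, $\mathrm{diag}(1,-1)$, $-1_2$ over $\mathcal O$ have $(t,d)=(2,1),(0,-1),(-2,1)$. They give a composite $Q\to R^{\mathrm{ps}}\to R^\square\to\mathcal O^3$. If $\alpha+\beta t+\gamma d$ maps to $0$, then $\alpha+2\beta+\gamma=\alpha-\gamma=\alpha-2\beta+\gamma=0$, so $\beta=0$, $\alpha=\gamma$, $2\alpha=0$ and all three coefficients vanish. So the composite is injective, and since $Q\to R^{\mathrm{ps}}$ is onto, (1) is injective here. The guess survives, although $p$ divides the order of the group.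

## 4. A dihedral pseudocharacter that no representation has modulo $2$

Let $p=2$ and $D=\langle r,s\mid r^4=s^2=1,\ srs^{-1}=r^{-1}\rangle$, dihedral of order $8$. We construct a $\mathrm{GL}_2$-pseudocharacter of $D$ whose ring of values is small. Put
$$S=\mathcal O[a]/(a^3-4a),\qquad B=\mathcal O[\langle r\rangle],$$
so that $S$ is free over $\mathcal O$ with basis $1,a,a^2$ and $B$ is a group ring. In $B$ one has $(r+r^{-1})^2=2+2r^2$ and $(r+r^{-1})^3=4(r+r^{-1})$, so $a\mapsto r+r^{-1}$ defines a map $S\to B$. It is injective, because $1,\ r+r^{-1},\ 2+2r^2$ are linearly independent over $\mathcal O$. We regard $S$ as a subring of $B$. Let $\pi:D\to\mathrm{GL}_2(B)$ be the homomorphism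
$$\pi(r)=\begin{pmatrix}r&0\\0&r^{-1}\end{pmatrix},\qquad\pi(s)=\begin{pmatrix}0&1\\1&0\end{pmatrix}.$$
Then
$$\mathrm{tr}\,\pi(1)=2,\quad\mathrm{tr}\,\pi(r^{\pm1})=a,\quad\mathrm{tr}\,\pi(r^2)=2r^2=a^2-2,\quad\mathrm{tr}\,\pi(r^is)=0,\quad\det\pi=\pm1.$$
All these lie in $S$, so by Proposition 2.1 $f(\pi(\gamma))\in S$ for every invariant $f$, and $\Theta_\pi$ is an *$S$-valued* pseudocharacter of $D$. We call it $\Theta^D$. The ring $S$ is local with maximal ideal $(\varpi,a)$, since $S/\varpi S=k[a]/(a^3)$. Modulo $(\varpi,a)$ all traces are $0=2$ and all determinants are $1$; so $\Theta^D$ lifts the pseudocharacter of the trivial representation $1_2$.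

Now reduce modulo $2$. In $S/2S=(\mathcal O/2)[a]/(a^3)$ the trace of $r^2$ is $a^2\ne0$. For a genuine representation this is impossible: let $X\in\mathrm{GL}_2(C)$ be the image of $r^2$ under some homomorphism $D\to\mathrm{GL}_2(C)$, with $C$ any commutative ring. Since $r^2=[r,s]$, we have $\det X=1$; also $X^2=1$. The Cayley–Hamilton identity $X^2-\mathrm{tr}(X)X+1=0$ gives
$$\mathrm{tr}(X)\cdot1=2X^{-1}.\tag{2}$$
If $2=0$ in $C$, then $\mathrm{tr}X=0$. So $\Theta^D$ modulo $2$ does not come from a representation, even over an extension of $S/2S$. The reason is visible in $S\subset B$: the map $S/2S\to B/2B$ kills $a^2=2+2r^2$.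

This shows that $R^{\mathrm{ps}}/2\to R^\square/2$ is not injective for $D$ and $1_2$: the element $\Theta_1^u(\mathrm{tr})(r^2)$ maps to $a^2\neq0$ in $S/2S$, but by (2) to an element of $2R^\square$. It does *not* show that (1) fails to be injective, and the pseudocharacter $\Theta^D$ alone never can. Here is the exact obstruction. Consider three lifts of $1_2$: over $\mathcal O$ the two lifts $r\mapsto\pm1_2$, $s\mapsto\mathrm{diag}(1,-1)$, and over $\mathcal O[x]/(x^2+1)$, which is local with maximal ideal $(\varpi,1+x)$ and residue field $k$,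
$$r\mapsto\begin{pmatrix}x&0\\-(1+x)&-x\end{pmatrix},\qquad s\mapsto\begin{pmatrix}1&1+x\\0&-1\end{pmatrix}.$$
To check the last one: the square of the first matrix is $-1$, the square of the second is $1$, and since $(1+x)^2=2x$ their product is $\begin{pmatrix}x&x-1\\-(1+x)&-x\end{pmatrix}$, which has trace $0$ and determinant $1+(x^2-1)=-1$, hence square $1$. So the relations of $D$ hold. The traces of $r$ are $2,-2,0$; the traces of $r^2$ are $2,2,-2$, that is, $a^2-2$ at $a=2,-2,0$; reflections have trace $0$; the determinants are those of $\pi$. So these lifts have the pseudocharacters obtained from $\Theta^D$ by $a\mapsto2,-2,0$. The map $S\to\mathcal O\times\mathcal O\times\mathcal O[x]/(x^2+1)$ so defined is injective, because a polynomial of degree at most $2$ over $\mathcal O$ with zeros $2,-2,0$ is zero. Hence an element of $R^{\mathrm{ps}}$ with non-zero image in $S$ has non-zero image in $R^\square$.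

What we need, then, is a way to make $2$ nilpotent in the lifting ring and to compare exponents on the two sides.

## 5. Failure for $\mathrm{GL}_n$ with $n\ge4$, and a bound on the kernel

The answer to the question is no: (1) is not injective in general, and it can fail to be injective for $G=\mathrm{GL}_n$ with $\Gamma$ finite.

**Theorem A.** Let $p=2$ and let the residue field $k$ of $L$ contain $\mathbb F_4$. Let $\Gamma=\mathrm{SL}_2(\mathbb F_4)\times C_3\times D$, with $D$ dihedral of order $8$, and let $G=\mathrm{GL}_4$. There is a semisimple $\overline\rho$ for which $R^{\mathrm{ps}}_{\overline\Theta}\to R^\square_{\overline\rho}$ is not injective.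

**Theorem B.** Let $p$ be any prime, $n\ge4$ and $k\supseteq\mathbb F_{p^3}$. There are a finite group $\Gamma$ and a semisimple (even diagonal) $\overline\rho:\Gamma\to\mathrm{GL}_n(k)$ for which the map is not injective. In particular $p>n$ does not help.

**Theorem C.** For $G=\mathrm{GL}_n$ and every $\Gamma$ satisfying Mazur's condition, $\ker(R^{\mathrm{ps}}_{\overline\Theta}\to R^\square_{\overline\rho})$ is nilpotent and killed by a power of $p$. So the map is injective whenever $R^{\mathrm{ps}}_{\overline\Theta}$ is reduced or $p$-torsion free.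

Theorem A alone settles the question; its group has order $60\cdot3\cdot8=1440$. Theorems A and B use Proposition 2.1 and textbook commutative algebra. Theorem C also uses three published results quoted in Section 10. For $n=1$ we saw that the map is an isomorphism. Whether failures occur for $\mathrm{GL}_2$ or $\mathrm{GL}_3$ is not decided here.

## 6. A second block that makes $2$ nilpotent: proof of Theorem A

Let $p=2$, let $\omega\in\mathcal O$ be a primitive cube root of $1$ (it exists since $k\supseteq\mathbb F_4$), and put $H=\mathrm{SL}_2(\mathbb F_4)\cong A_5$, $C_3=\langle\tau\rangle$, $\Gamma=H\times C_3\times D$. Let $\sigma:H\to\mathrm{GL}_2(k)$ be the natural, absolutely irreducible representation, and put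
$$\overline\rho(h,\tau^i,d)=\bar\omega^i\sigma(h)\oplus1_2\in\mathrm{GL}_4(k),$$
which is semisimple. The second block carries the dihedral pseudocharacter; the first block exists only to bound the power of $2$; the factor $C_3$ separates the blocks in every lift.

**Step 1: $2$ is nilpotent in $R_1:=R^\square_\sigma$.** The purpose is to find the exponent to be compared later. Here $\sigma$ is regarded as a representation of $H$. Suppose $2$ is not nilpotent. Then there is a prime $\mathfrak q\subset R_1$ with $2\notin\mathfrak q$. Odd integers are units in $\mathcal O$, so $F_0=\mathrm{Frac}(R_1/\mathfrak q)$ has characteristic $0$. The universal lift gives $\rho_0:H\to\mathrm{GL}_2(R_1/\mathfrak q)\subset\mathrm{GL}_2(F_0)$, and $\rho_0(H)\subset\mathrm{SL}_2(F_0)$ because $H$ is perfect. An element of $\mathrm{SL}_2(F_0)$ of order dividing $2$ is diagonalizable with eigenvalues $\pm1$ and determinant $1$, so it is $\pm1$, which is central. If $\rho_0$ were non-trivial it would be injective, as $H$ is simple, and the involutions of $H$ would be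 central in $H$. This is false, since $H$ is a non-abelian simple group of even order. So $\rho_0$ is trivial. Reducing modulo the maximal ideal of $R_1/\mathfrak q$ we find that $\sigma$ is trivial, a contradiction.

Let $e\ge1$ be minimal with $2^e=0$ in $R_1$ (note $R_1\ne0$). So $2^{e-1}\neq0$ in $R_1$.

**Step 2: a pseudocharacter of $\Gamma$ over a ring in which $1,a,a^2$ stay independent.** We glue the universal lift of $\sigma$ with $\Theta^D$. Put
$$A=R_1\otimes_{\mathcal O}S=R_1[a]/(a^3-4a),$$
free over $R_1$ with basis $1,a,a^2$. Since $A/\mathfrak m_{R_1}A=k[a]/(a^3)$ and $A$ is finite over $R_1$, the ring $A$ is complete local noetherian with residue field $k$. Let $\rho_1:\Gamma\to\mathrm{GL}_2(R_1)$ be $(h,\tau^i,d)\mapsto\omega^i\rho_\sigma^{\mathrm{univ}}(h)$. For $f\in\mathcal O[\mathrm{GL}_4^m]^{\mathrm{GL}_4}$, the restriction of $f$ to block-diagonal matrices lies in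
$$\mathcal O[\mathrm{GL}_2^m\times\mathrm{GL}_2^m]^{\mathrm{GL}_2\times\mathrm{GL}_2}=\mathcal O[\mathrm{GL}_2^m]^{\mathrm{GL}_2}\otimes_{\mathcal O}\mathcal O[\mathrm{GL}_2^m]^{\mathrm{GL}_2}.\tag{3}$$
To see the equality in (3), recall that invariants are kernels and so commute with flat base change. Put $V=W=\mathcal O[\mathrm{GL}_2^m]$. As $V$ is flat, the invariants of $V\otimes W$ under the second factor are $V\otimes W^{\mathrm{GL}_2}$. The module $W^{\mathrm{GL}_2}$ is torsion free, hence flat, so the invariants of $V\otimes W^{\mathrm{GL}_2}$ under the first factor are $V^{\mathrm{GL}_2}\otimes W^{\mathrm{GL}_2}$.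

If the restriction of $f$ is $\sum_jf_j'\otimes f_j''$, set
$$\Theta_m(f)(\gamma)=\sum_jf_j'(\rho_1(\gamma))\,\Theta^D_m(f_j'')(\gamma)\in A,\qquad\gamma\in\Gamma^m,$$
with $\Theta^D$ pulled back to $\Gamma$. This is the composite of the restriction homomorphism with the tensor product of the $\mathcal O$-algebra homomorphisms $\Theta_{\rho_1,m}$ and $\Theta^D_m$ into $\mathrm{Map}(\Gamma^m,A)$, so it is a well-defined $\mathcal O$-algebra homomorphism. Restriction to block-diagonal matrices commutes with $f\mapsto f^\zeta$ and $f\mapsto\hat f$, and on tensors $(f'\otimes f'')^\zeta=f'^\zeta\otimes f''^\zeta$ and $(f'\otimes f'')^\wedge=\hat f'\otimes\hat f''$. Since $\Theta_{\rho_1}$ and $\Theta^D$ satisfy (L1) and (L2), so does $\Theta$. Modulo $\mathfrak m_A$ its value at $\gamma$ becomes $\sum_jf_j'$ evaluated on the first block of $\overline\rho$ times $f_j''(1_2,\dots,1_2)$, which is $f(\overline\rho(\gamma))$. So $\Theta$ lifts $\overline\Theta$, and we obtain $\varphi:R^{\mathrm{ps}}_{\overline\Theta}\to A$.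

**Step 3: an element with non-zero image in $A$.** Let $T=\Theta^u_1(\mathrm{tr}):\Gamma\to R^{\mathrm{ps}}_{\overline\Theta}$ and put
$$\kappa=\tfrac13\sum_{i=0}^2T(\tau^ir^2),\qquad f=2^{e-1}\kappa.$$
The averaging over $\tau$ removes the first block: since $1+\omega+\omega^2=0$,
$$\varphi(\kappa)=\tfrac13\sum_{i=0}^2(2\omega^i+a^2-2)=a^2-2.$$
Hence $\varphi(f)=2^{e-1}a^2-2^e=2^{e-1}a^2\ne0$, because $1,a,a^2$ is an $R_1$-basis of $A$. So $f\ne0$.

**Step 4: $f$ maps to $0$ in $\mathcal R:=R^\square_{\overline\rho}$.** Let $\rho$ be the universal lift. Since $\tau$ is central of order $3$, $\varepsilon=\frac13\sum_i\rho(\tau^i)$ is an idempotent commuting with $\rho(\Gamma)$; it reduces to the projector onto the second block. Write $\mathcal R^4=M\oplus N$ with $M=\varepsilon\mathcal R^4$ and $N=(1-\varepsilon)\mathcal R^4$, both free of rank $2$. In the basis $(1-\varepsilon)e_1,(1-\varepsilon)e_2$ of $N$ the group $H$ acts by a lift of $\sigma$. This gives a local homomorphism $R_1\to\mathcal R$, so $2^e=0$ in $\mathcal R$.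

Let $X$ be the action of $\rho(r^2)$ on $M$. The group $D$ acts on $M$, so (2) applies: $\mathrm{tr}(X)\cdot1=2X^{-1}$. The image of $\kappa$ in $\mathcal R$ is $\mathrm{tr}(\varepsilon\rho(r^2))=\mathrm{tr}X$. Hence the image of $f$, times the identity matrix, is $2^{e-1}\cdot2X^{-1}=2^eX^{-1}=0$. So $0\ne f\in\ker(R^{\mathrm{ps}}_{\overline\Theta}\to R^\square_{\overline\rho})$. This proves Theorem A. $\blacksquare$

## 7. An identity among $2\times2$ minors in characteristic $p$

The source of Theorem A is an inclusion $S\subset B$ that does not stay injective modulo $2$, with traces in $S$ and matrices over $B$. For Theorem B we use another such pair, available for every $p$: the ring generated by the $2\times2$ minors of a $2\times3$ matrix, inside the polynomial ring in its six entries, over a field of characteristic $p$.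

For vectors $y_i=\binom{a_i}{b_i}$, $i=1,2,3$, put
$$\Delta_1=\det(y_2,y_3),\qquad\Delta_2=\det(y_3,y_1),\qquad\Delta_3=\det(y_1,y_2).$$
These satisfy $\sum_ia_i\Delta_i=0=\sum_ib_i\Delta_i$ (expand a $3\times3$ determinant with a repeated row). They are algebraically independent over any field: for $y_1=\binom c0$, $y_2=\binom01$, $y_3=\binom st$ they become $-s,-ct,c$.

**Lemma 7.1.** There are $\nu\ge1$ and $Q_1,Q_2,Q_3,K\in\mathbb Z[a_1,\dots,b_3]$ with
$$(\Delta_1\Delta_2\Delta_3)^\nu=\sum_iQ_i\Delta_i^{\nu+1}+pK.$$

For $p=2$ this can be done by hand with $\nu=1$. Multiply the two linear relations: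
$$0=\Big(\sum_ia_i\Delta_i\Big)\Big(\sum_jb_j\Delta_j\Big)=\sum_ia_ib_i\Delta_i^2+\sum_{i<j}(a_ib_j+a_jb_i)\Delta_i\Delta_j.$$
Modulo $2$ the factor $a_ib_j+a_jb_i$ is the third minor $\Delta_l$, so the last sum is $3\Delta_1\Delta_2\Delta_3$, and $\Delta_1\Delta_2\Delta_3\equiv\sum_ia_ib_i\Delta_i^2$ modulo $2$.

In characteristic $0$ no such identity exists. The group $\mathrm{SL}_2$ acts on $\mathbb Q[a_1,\dots,b_3]$ through the columns $y_i$, the ring of invariants is $\mathbb Q[\Delta_1,\Delta_2,\Delta_3]$ by the first fundamental theorem, and the Reynolds operator is linear over it. Applying it to $(\Delta_1\Delta_2\Delta_3)^\nu=\sum Q_i\Delta_i^{\nu+1}$ would give the same relation with $Q_i$ in the polynomial ring $\mathbb Q[\Delta_1,\Delta_2,\Delta_3]$, which is absurd. So the proof must use characteristic $p$; it is an argument of Peskine–Szpiro type.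

*Proof of Lemma 7.1.* Let $P=\mathbb F_p[a_1,\dots,b_3]$ and $I=(\Delta_1,\Delta_2,\Delta_3)$. The plan is to show that the local cohomology $H^3_I(P)$ vanishes and to read off the identity.

The polynomial $\Delta_3=a_1b_2-a_2b_1$ is irreducible, hence prime, and does not divide $\Delta_1$, which does not involve $a_1$. So $\Delta_3,\Delta_1$ is a regular sequence, and $I$ has grade at least $2$. By Hilbert–Burch, $P/I$ has a free resolution $0\to P^2\to P^3\to P$, where the first map has columns $(a_1,a_2,a_3)$ and $(b_1,b_2,b_3)$, and the second is $(\Delta_1,\Delta_2,\Delta_3)$. Frobenius on $P$ is flat, so pulling back this resolution along the $s$-th power of Frobenius yields a free resolution of length $2$ of $P/I^{[p^s]}$, where $I^{[p^s]}=(\Delta_1^{p^s},\Delta_2^{p^s},\Delta_3^{p^s})$. Thus $\mathrm{Ext}^3_P(P/I^{[p^s]},P)=0$. Since $I^{3p^s}\subset I^{[p^s]}\subset I^{p^s}$, the ideals $I^{[p^s]}$ are cofinal with the powers of $I$, and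
$$H^3_I(P)=\varinjlim_s\mathrm{Ext}^3_P(P/I^{[p^s]},P)=0.$$

On the other hand the Čech complex on $\Delta_1,\Delta_2,\Delta_3$ gives
$$H^3_I(P)=P_{\Delta_1\Delta_2\Delta_3}\big/\big(P_{\Delta_2\Delta_3}+P_{\Delta_3\Delta_1}+P_{\Delta_1\Delta_2}\big).$$
So $1/(\Delta_1\Delta_2\Delta_3)$ is a sum of elements of the three smaller localizations. With a common exponent $N$ in the denominators,
$$\frac1{\Delta_1\Delta_2\Delta_3}=\sum_i\frac{c_i\Delta_i^N}{(\Delta_1\Delta_2\Delta_3)^N},\qquad c_i\in P,$$
hence $(\Delta_1\Delta_2\Delta_3)^{N-1}=\sum_ic_i\Delta_i^N$ in the domain $P$. Put $\nu=N-1$. As $1\notin I$, we have $\nu\ge1$. Lift the equation to $\mathbb Z[a_1,\dots,b_3]$. $\square$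

Fix $\nu$ as in Lemma 7.1, and fix a power $q=p^s\ge2\nu+1$. (For $p=2$ one may take $\nu=1$, $q=4$.)

Lemma 7.1 says that $(\Delta_1\Delta_2\Delta_3)^{q-1}$, which is non-zero in $k[\Delta_1,\Delta_2,\Delta_3]/(\Delta_1^q,\Delta_2^q,\Delta_3^q)$, becomes zero in $k[a_1,\dots,b_3]/(\Delta_1^q,\Delta_2^q,\Delta_3^q)$. To exploit this we must know that it dies in *every* lift, not only in the one we write down. A general lift will contain columns $Y_j$ and rows $Z_i$ about which only the pairings $Z_iY_j$ are controlled; the rows need not be built from the columns. The next lemma is the form of the identity that needs only the pairings, and this is why $q$ must exceed $2\nu$ and not just $\nu$.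

**Lemma 7.2.** Let $\mathcal R$ be a commutative ring. Let $Y_1,Y_2,Y_3\in\mathcal R^2$ be columns and $Z_1',Z_2',Z_3'$ rows of length $2$ with $pZ_i'=0$. Suppose $Z_i'Y_i=0$ and $Z_i'Y_j=-Z_j'Y_i$. Put $d_1=Z_2'Y_3$, $d_2=Z_3'Y_1$, $d_3=Z_1'Y_2$. If $d_l^q=0$ for $l=1,2,3$, then $(d_1d_2d_3)^{q-1}=0$.

*Proof.* Let $M_1=\det(Y_2,Y_3)$, $M_2=\det(Y_3,Y_1)$, $M_3=\det(Y_1,Y_2)$, and define $W_1,W_2,W_3$ in the same way from the rows $Z_i'$. We claim
$$W_aM_b=d_ad_b\qquad\text{for all }a,b.$$
Let $X=(Z_i'Y_j)$. It is antisymmetric with zero diagonal, and $X_{23}=d_1$, $X_{31}=d_2$, $X_{12}=d_3$. By multiplicativity of $2\times2$ determinants, $W_aM_b$ is the corresponding $2\times2$ minor of $X$. For $a=1$ we use rows $(2,3)$. Columns $(2,3)$ give $X_{22}X_{33}-X_{23}X_{32}=d_1^2$; columns $(3,1)$ give $X_{23}X_{31}-X_{21}X_{33}=d_1d_2$; columns $(1,2)$ give $X_{21}X_{32}-X_{22}X_{31}=(-d_3)(-d_1)=d_1d_3$. The other rows follow by cyclic symmetry.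

Substitute the entries of $Y_1,Y_2,Y_3$ into Lemma 7.1 and multiply by $(W_1W_2W_3)^\nu$. The left side becomes $\prod_a(W_aM_a)^\nu=(d_1d_2d_3)^{2\nu}$. The term $pK(Y)(W_1W_2W_3)^\nu$ vanishes, because $pZ_i'=0$ and $\nu\ge1$. The term with $i=1$ is a multiple of $(W_1M_1)^\nu(W_2M_1)=d_1^{2\nu+1}d_2$, where again $\nu\ge1$ provides the factor $W_2$; similarly for $i=2,3$. So
$$(d_1d_2d_3)^{2\nu}\in(d_1^{2\nu+1},d_2^{2\nu+1},d_3^{2\nu+1}).$$
Multiplying by $(d_1d_2d_3)^{q-1-2\nu}$ we find $(d_1d_2d_3)^{q-1}\in(d_1^q,d_2^q,d_3^q)=0$. $\square$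

## 8. A finite matrix group with traces in the ring of minors

We now build $\Gamma$ and a pseudocharacter of it with values in the truncated ring of minors.

**Rings.** Let $F=\mathbb F_{p^3}\subseteq k$ and $\ell=p^3-1=|F^\times|$. Let $P_k=k[a_1,\dots,b_3]$, $y_i=\binom{a_i}{b_i}$ and $z_i=(-b_i,a_i)$, so that $z_iy_j=\det(y_i,y_j)$. Put
$$A_0=k[\Delta_1,\Delta_2,\Delta_3]\subset P_k,\qquad\mathfrak a=(\Delta_1^q,\Delta_2^q,\Delta_3^q)A_0,\qquad\bar A=A_0/\mathfrak a.$$
By algebraic independence $A_0$ is a polynomial ring, and $\bar A$ is a finite local $\mathcal O$-algebra with residue field $k$.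

**The order $\mathcal E$.** Decompose the standard module of rank $n$ into blocks $v,1,2,3$ of ranks $2,1,1,n-4$, in this order; block $3$ is absent if $n=4$. Let $Y=(y_1\,y_2\,y_3)$, a $2\times3$ matrix, and let $Z$ be the $3\times2$ matrix with rows $z_i$. Let $\mathcal E\subset M_n(P_k)$ be the set of matrices with blocks
$$(v,v):\ c1_2+YMZ;\quad(v,\{1,2\}):\ YM';\quad(\{1,2\},v):\ M''Z;\quad(\{1,2\},\{1,2\}):\ M''';\quad(3,3):\ c'1_{n-4},$$
where $c,c'\in A_0$, the matrices $M,M',M'',M'''$ have entries in $A_0$, and all other blocks are $0$. Since $ZY=(z_iy_j)\in M_3(A_0)$, the set $\mathcal E$ is closed under multiplication; for example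
$$(c+YMZ)(c_1+YM_1Z)=cc_1+Y(cM_1+c_1M+M\,ZY\,M_1)Z,\qquad(M''Z)(YM')=M''(ZY)M'.$$
It is an $A_0$-algebra, finite as an $A_0$-module. Its entries are in $P_k$, but its characteristic polynomials are not allowed to see more than $A_0$:

**Lemma 8.1.** For $e_1,\dots,e_r\in\mathcal E$ one has $\det(\lambda+\sum X_ie_i)\in A_0[X_1,\dots,X_r,\lambda]$.

*Proof.* Block $3$ contributes $(\lambda+c')^{n-4}$ with $c'\in A_0[X]$. The rest of $\lambda+\sum X_ie_i$ is $\mathcal D+\mathcal Y\mathcal M\mathcal Z$ with
$$\mathcal D=\mathrm{diag}(\lambda+c,\lambda+c,\lambda,\lambda),\quad\mathcal Y=\mathrm{diag}(Y,1_2),\quad\mathcal Z=\mathrm{diag}(Z,1_2),\quad\mathcal M=\begin{pmatrix}M&M'\\M''&M'''\end{pmatrix}\in M_5(A_0[X]),$$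
and $c\in A_0[X]$. With $\mathcal D'=\mathrm{diag}((\lambda+c)1_3,\lambda1_2)$ we have $\mathcal D\mathcal Y=\mathcal Y\mathcal D'$. After inverting $\lambda(\lambda+c)$, Sylvester's identity $\det(1+UV)=\det(1+VU)$ gives
$$\det(\mathcal D+\mathcal Y\mathcal M\mathcal Z)=\det(\mathcal D)\det(1_4+\mathcal Y\mathcal D'^{-1}\mathcal M\mathcal Z)=(\lambda+c)^2\lambda^2\det(1_5+\mathcal D'^{-1}\mathcal M\mathcal Z\mathcal Y),$$
and $\mathcal Z\mathcal Y=\mathrm{diag}(ZY,1_2)$ has entries in $A_0$. Hence $h\cdot\det(\mathcal D+\mathcal Y\mathcal M\mathcal Z)\in A_0[X][\lambda]$ with $h=(\lambda(\lambda+c))^N$ for some $N$, and $h$ is monic in $\lambda$ over $A_0[X]$. Divide this product by $h$ with remainder over $A_0[X]$. Over $P_k[X]$ the division has quotient $\det(\mathcal D+\mathcal Y\mathcal M\mathcal Z)$ and remainder $0$. By uniqueness of division by a monic polynomial the quotients agree, so the determinant lies in $A_0[X][\lambda]$. $\square$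

**The group.** Let $T=(F^\times)^3$ if $n=4$ and $T=(F^\times)^4$ if $n\ge5$, with coordinates $t_v,t_1,t_2,(t_3)$, acting by $t_x$ on block $x$. For $c\in F$ and $i=1,2,3$ put
$$g_i(c)=1+c\,y_iE_{v,1},\qquad h_i(c)=1+c\,z_iE_{2,v},\qquad u(c)=1+c\,E_{1,2},$$
where $E_{x,y}$ indicates a block in $\mathrm{Hom}(y,x)$. These all lie in $\mathcal E^\times$. Let $\Gamma_0\subset\mathcal E^\times$ be the subgroup generated by $T$ and all $g_i(c),h_i(c),u(c)$, and let
$$\Gamma=\text{the image of }\Gamma_0\text{ in }(\mathcal E/\mathfrak a\mathcal E)^\times.$$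
It is a finite group, since $\mathcal E/\mathfrak a\mathcal E$ is a finite module over the finite ring $\bar A$.

**Relations in $\Gamma$.** We record the relations that any lift will have to respect. If $\mathsf Z^2=\mathsf Y^2=\mathsf Y\mathsf Z=0$ in some ring, then expanding
$$[1+\mathsf Z,1+\mathsf Y]=(1+\mathsf Z+\mathsf Y+\mathsf Z\mathsf Y)(1-\mathsf Z-\mathsf Y+\mathsf Z\mathsf Y)=1+\mathsf Z\mathsf Y,\tag{4}$$
because the only surviving products are $\mathsf Z\mathsf Y-\mathsf Z\mathsf Y+\mathsf Z\mathsf Y$. Hence $[h_i(1),g_j(1)]=1+z_iy_jE_{2,1}$. The following hold.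

* (R1) $g_i(c)g_i(c')=g_i(c+c')$, and likewise for $h_i$ and $u$.
* (R2) $tg_i(c)t^{-1}=g_i(t_vt_1^{-1}c)$, $\ th_i(c)t^{-1}=h_i(t_2t_v^{-1}c)$, $\ tu(c)t^{-1}=u(t_1t_2^{-1}c)$.
* (R3) $[h_i(1),g_i(1)]=1$ and $[h_i(1),g_j(1)]\,[h_j(1),g_i(1)]=1$.
* (R4) $[k_l,u(1)]^q=1$, where $k_l=[h_i(1),g_j(1)]$ and $(i,j,l)$ is a cyclic permutation of $(1,2,3)$.

(R1) and (R2) are immediate, and (R3) holds because $z_iy_j=\det(y_i,y_j)$ is alternating. For (R4) we use an identity over any commutative ring. If $\mathsf k=\begin{pmatrix}1&0\\x&1\end{pmatrix}$, $\mathsf u=\begin{pmatrix}1&\upsilon\\0&1\end{pmatrix}$ and $\xi=\upsilon x$, then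
$$\mathsf k\mathsf u=\begin{pmatrix}1&\upsilon\\x&1+\xi\end{pmatrix},\qquad\mathsf k^{-1}\mathsf u^{-1}=\begin{pmatrix}1&-\upsilon\\-x&1+\xi\end{pmatrix},$$
and the product is
$$[\mathsf k,\mathsf u]=\begin{pmatrix}1-\xi&\upsilon\xi\\-x\xi&1+\xi+\xi^2\end{pmatrix}=1+\xi\,\mathsf m,\qquad\mathsf m=\begin{pmatrix}-1&\upsilon\\-x&1+\xi\end{pmatrix},\qquad\det\mathsf m=-1.\tag{5}$$
In $\mathcal E$ we have $\upsilon=1$, $x=\xi=z_iy_j=\Delta_l$ and characteristic $p$. So, with $\mathsf m$ placed in the block $(\{1,2\},\{1,2\})$, $[k_l,u(1)]^q=1+\Delta_l^q\mathsf m^q\in1+\mathfrak a\mathcal E$. This is (R4).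

**The pseudocharacter.** Let $f\in\mathcal O[\mathrm{GL}_n^m]^{\mathrm{GL}_n}$ and $\gamma_1,\dots,\gamma_m\in\Gamma_0$. By Proposition 2.1 and Lemma 8.1, $f(\gamma_1,\dots,\gamma_m)\in A_0$; here we use that determinants of elements of $\Gamma_0$ lie in $k^\times$, as one sees on generators. We show that modulo $\mathfrak a$ this depends only on the images in $\Gamma$. If $\gamma_i\equiv\gamma_i'$ modulo $\mathfrak a\mathcal E$, corresponding monomials satisfy $w'=w+\sum_j\alpha_je_j$ with $\alpha_j\in\mathfrak a$, $e_j\in\mathcal E$. By Lemma 8.1, $\det(\lambda-w-\sum_jX_je_j)\in A_0[\lambda,X]$. Comparing $X=\alpha$ with $X=0$ gives $\det(\lambda-w')\equiv\det(\lambda-w)$ modulo $\mathfrak a$. In particular $\det\gamma_i$ and $\det\gamma_i'$, which lie in $k$, are equal. So by Proposition 2.1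
$$\Theta_m(f)(\bar\gamma_1,\dots,\bar\gamma_m):=f(\gamma_1,\dots,\gamma_m)\bmod\mathfrak a$$
is well defined. The homomorphism property, (L1) and (L2) hold because they hold for the tautological representation $\Gamma_0\to\mathrm{GL}_n(P_k)$. Thus $\Theta$ is an $\bar A$-valued $\mathrm{GL}_n$-pseudocharacter of $\Gamma$.

**The residual representation.** Evaluation at the origin $a=b=0$ kills $\mathfrak a\mathcal E$, so it is a ring map $\mathcal E/\mathfrak a\mathcal E\to M_n(k)$. It sends $g_i(c),h_i(c)\mapsto1$, $u(c)\mapsto1+cE_{1,2}$ and $t$ to a diagonal matrix, hence $\Gamma$ into upper triangular matrices. Let $\overline\rho:\Gamma\to\mathrm{GL}_n(k)$ be the diagonal part. It is diagonal, hence semisimple, with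
$$\overline\rho(t)=\mathrm{diag}(t_v,t_v,t_1,t_2,t_3,\dots,t_3),\qquad\overline\rho(g_i(c))=\overline\rho(h_i(c))=\overline\rho(u(c))=1.$$
On $A_0$ evaluation at the origin is reduction modulo $(\Delta_1,\Delta_2,\Delta_3)$, and characteristic polynomials of triangular matrices depend only on the diagonal. So by Proposition 2.1 $\Theta$ reduces to $\overline\Theta=\Theta_{\overline\rho}$, and we get $\varphi:R^{\mathrm{ps}}_{\overline\Theta}\to\bar A$.

## 9. Rigidity of lifts, and the kernel element of Theorem B

Let $\mathcal R=R^\square_{\overline\rho}$ with universal lift $\rho$. We show that $\rho$ has the same shape as the tautological matrices, using the large torus $T$.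

**Step 1: the torus splits $\mathcal R^n$.** Since $p\nmid|T|$ and the characters $t_v,t_1,t_2,(t_3)$ of $T$ are pairwise distinct, the idempotents of $\mathcal O[T]$ give $\mathcal R^n=M_v\oplus M_1\oplus M_2\,(\oplus\,M_3)$, with $M_x$ free of rank $2,1,1,n-4$ and $t\in T$ acting on $M_x$ by $[t_x]$. (Idempotents of characters not occurring in $\overline\rho$ act as $0$ by Nakayama.)

**Step 2: each root subgroup lifts to a single block, killed by $p$.** This is the following lemma, and it is where $\mathbb F_{p^3}$ is used.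

**Lemma 9.1.** Let $a\ne b$ in $\{v,1,2\}$, and let $g:F\to\Gamma$ be a homomorphism from the additive group with $tg(c)t^{-1}=g(t_bt_a^{-1}c)$. Then $\rho(g(c))=1+[c]\mathsf Y$ for all $c\in F$, where $\mathsf Y=\ell^{-1}\sum_{c\in F^\times}[c]^{-1}\rho(g(c))\in\mathrm{Hom}(M_a,M_b)$ and $p\mathsf Y=0$.

*Proof.* For $j\in\mathbb Z/\ell$ let $\Sigma_j=\sum_{c\in F^\times}[c]^{-j}\rho(g(c))$. Substituting $c\mapsto t_at_b^{-1}c$ gives $\rho(t)\Sigma_j\rho(t)^{-1}=[t_bt_a^{-1}]^j\Sigma_j$. On the component of $\Sigma_j$ in $\mathrm{Hom}(M_x,M_y)$ conjugation by $\rho(t)$ is multiplication by $[t_yt_x^{-1}]$. If the characters $(t_b/t_a)^j$ and $t_y/t_x$ of $T$ differ at some $t$, they differ there modulo $\mathfrak m_{\mathcal O}$, the difference of Teichmüller lifts is a unit, and it kills the component. So the component vanishes unless the two characters coincide. Comparing exponents modulo $\ell\ge7$, a coincidence means one of the following: $x=y$ and $j\equiv0$; or $(x,y)=(a,b)$ and $j\equiv1$; or $(x,y)=(b,a)$ and $j\equiv-1$. So $\Sigma_j=0$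 for $j\not\equiv0,\pm1$, and $\Sigma_1\in\mathrm{Hom}(M_a,M_b)$. Since $1<p<p^3-2$, we have $p\not\equiv0,\pm1$ modulo $\ell$, hence $\Sigma_p=0$. We now use $\Sigma_p=0$ to determine $\Sigma_{-1}$ and $\Sigma_0$.

*$\Sigma_{-1}=0$.* Consider
$$0=\Sigma_p\Sigma_{-p-1}=\sum_{c,d\ne0}[c]^{-p}[d]^{p+1}\rho(g(c+d)).$$
The terms with $c+d=0$ sum to $[-1]^{p+1}\sum_{c\ne0}[c]=0$. For $c+d=e\ne0$ replace $(c,d)$ by $(ec,e(1-c))$: these terms give $J[e]\rho(g(e))$ with $J=\sum_{c\ne0,1}[c]^{-p}[1-c]^{p+1}$. Summing over $e$, $0=J\Sigma_{-1}$. Modulo $\mathfrak m_{\mathcal O}$,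
$$J\equiv\sum_{c\in F^\times}c^{-p}(1-c^p)(1-c)=\sum_{c\in F^\times}(c^{-p}-c^{1-p}-1+c)=1,$$
because $\sum_{c\in F^\times}c^m=0$ unless $\ell\mid m$, because $\ell$ divides none of $p$, $p-1$, $1$, and because $\sum_{c\in F^\times}1=-1$ in $k$. So $J$ is a unit and $\Sigma_{-1}=0$.

*$\Sigma_0=\ell$.* Consider
$$0=\Sigma_p\Sigma_{-p}=\sum_{c,d\ne0}[c]^{-p}[d]^p\rho(g(c+d)).$$
The terms with $c+d=0$ give $\ell[-1]^p$. Those with $c+d=e\ne0$ give, with $x=(1-c)/c$,
$$\rho(g(e))\sum_{c\ne0,1}[(1-c)/c]^p=\rho(g(e))\sum_{x\ne0,-1}[x]^p=-[-1]^p\rho(g(e)),$$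
since $\sum_{x\ne0}[x]^p=0$. So $0=[-1]^p(\ell-\Sigma_0)$, and $\Sigma_0=\ell$.

Fourier inversion on $F^\times$ gives, for $c\ne0$, $\rho(g(c))=\ell^{-1}\sum_j[c]^j\Sigma_j=1+[c]\mathsf Y$ with $\mathsf Y=\ell^{-1}\Sigma_1$; for $c=0$ the formula is trivial. Finally $\mathsf Y^2=0$, as $a\ne b$, and $g(1)^p=g(p\cdot1)=1$ give $1=(1+\mathsf Y)^p=1+p\mathsf Y$. $\square$

**Step 3: the relations in the universal lift.** By (R1), (R2) and Lemma 9.1,
$$\rho(g_i(1))=1+Y_i,\qquad\rho(h_i(1))=1+Z_i,\qquad\rho(u(1))=1+U,$$
with $Y_i\in\mathrm{Hom}(M_1,M_v)$, $Z_i\in\mathrm{Hom}(M_v,M_2)$, $U\in\mathrm{Hom}(M_2,M_1)$, all killed by $p$. In bases the $Y_i$ are columns, the $Z_i$ are rows, and $U=\upsilon\in\mathcal R$. As endomorphisms of $\mathcal R^n$ we have $Z_i^2=Y_j^2=Y_jZ_i=0$, so (4) gives $\rho([h_i(1),g_j(1)])=1+Z_iY_j$. Then (R3) gives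
$$Z_iY_i=0,\qquad Z_iY_j=-Z_jY_i,$$
since the product of two elements of $\mathrm{Hom}(M_1,M_2)$ is $0$.

For $(i,j,l)$ cyclic put $d_l=\upsilon Z_iY_j$. Then $pd_l=0$. By (5) with $x=Z_iY_j$ and $\xi=d_l$, $\rho([k_l,u(1)])=1+d_l\mathsf m$ on $M_1\oplus M_2$. Its $q$-th power is $1+d_l^q\mathsf m^q$, because $p\mid\binom qr$ for $0<r<q$ and $pd_l=0$. By (R4) and the invertibility of $\mathsf m$, $d_l^q=0$. Lemma 7.2, applied to the $Y_i$ and to $Z_i'=\upsilon Z_i$, gives
$$(d_1d_2d_3)^{q-1}=0\quad\text{in }\mathcal R.\tag{6}$$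

**Step 4: the element.** We write an element of $R^{\mathrm{ps}}_{\overline\Theta}$ that specializes to the left side of (6) in $\mathcal R$ and to a non-zero element of $\bar A$. In $\mathcal O[\Gamma]$ let $\hat y_j=\ell^{-1}\sum_{c\in F^\times}[c]^{-1}g_j(c)$, and define $\hat z_i$, $\hat u$ likewise from $h_i$, $u$. Extend $\Theta^u_1(\mathrm{tr})$ linearly to $\mathcal T:\mathcal O[\Gamma]\to R^{\mathrm{ps}}_{\overline\Theta}$, and put
$$\delta_l=\mathcal T(\hat u\hat z_i\hat y_j)\quad\text{for }(i,j,l)\text{ cyclic},\qquad f=(\delta_1\delta_2\delta_3)^{q-1}.$$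

In $\mathcal R$: by Lemma 9.1 $\hat y_j,\hat z_i,\hat u$ act as $Y_j,Z_i,U$, so $\delta_l\mapsto\mathrm{tr}(UZ_iY_j)=d_l$, and $f\mapsto0$ by (6).

In $\bar A$: in $\mathcal E$ one has $\ell^{-1}\sum_{c\in F^\times}c^{-1}(1+c\,y_jE_{v,1})=y_jE_{v,1}$, since $\sum c^{-1}=0$; similarly for the others. So $\varphi(\delta_l)=\mathrm{tr}(E_{1,2}\,z_iE_{2,v}\,y_jE_{v,1})=z_iy_j=\Delta_l$, and
$$\varphi(f)=(\Delta_1\Delta_2\Delta_3)^{q-1}\ne0\quad\text{in }\bar A=k[\Delta_1,\Delta_2,\Delta_3]/(\Delta_1^q,\Delta_2^q,\Delta_3^q).$$
Hence $0\ne f\in\ker(R^{\mathrm{ps}}_{\overline\Theta}\to R^\square_{\overline\rho})$. This proves Theorem B. $\blacksquare$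

## 10. The kernel is nilpotent and $p$-power torsion: proof of Theorem C

Let $G=\mathrm{GL}_n$, $R=R^{\mathrm{ps}}_{\overline\Theta}$ and $K=\ker(R\to R^\square_{\overline\rho})$. We first recall the language of determinants.

**Definition (determinant).** Let $E'$ be an algebra over a commutative ring $R'$. A degree $n$ determinant is a multiplicative polynomial law $D:E'\to R'$, homogeneous of degree $n$ (Chenevier, *The $p$-adic analytic space of pseudocharacters of a profinite group and pseudorepresentations over arbitrary rings*): compatible maps $E'\otimes C\to C$ for all commutative $R'$-algebras $C$ with $D(1)=1$, $D(xy)=D(x)D(y)$ and $D(cx)=c^nD(x)$. Its trace is defined by $D(1+Xe)=1+\mathrm{tr}(e)X+\cdots$. Examples: $\det$ on $M_n(R')$, and $\sum x_\gamma\gamma\mapsto(\sum x_\gamma)^n$ on $R'[\Gamma]$, which comes from the trivial representation.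

**Definition (Cayley–Hamilton).** For $e_1,\dots,e_r\in E'$ substitute $\lambda=\sum X_ie_i$ into the polynomial $D(\lambda-\sum X_ie_i)\in R'[X][\lambda]$. The coefficients in $E'$ of the monomials in $X$, for all choices of the $e_i$, generate a two-sided ideal $\mathrm{CH}(D)$; $D$ factors through $E'/\mathrm{CH}(D)$. If $\mathrm{CH}(D)=0$ we call $(E',D)$ Cayley–Hamilton. For example $(M_n(R'),\det)$ is Cayley–Hamilton. The degree $1$ determinant $R'[\epsilon]/(\epsilon^2)\to R'$ with $\epsilon\mapsto0$ is not: there $\mathrm{CH}(D)=(\epsilon)$. The property is preserved by base change.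

The quoted results are these.

* (Q1) (Chenevier, Thm. 2.12) If $K'$ is an algebraically closed field and $D$ is a degree $n$ determinant on a $K'$-algebra $E'$ with values in $K'$, then $D=\det\circ j$ for a (semisimple) representation $j:E'\to M_n(K')$.
* (Q2) (Wang-Erickson, *Algebraic families of Galois representations and potentially semi-stable pseudodeformation rings*, Math. Ann. 371 (2018), Prop. 3.6) Let $R_{\det}$ be the universal deformation ring of the determinant $\overline D=\det\overline\rho$ and $E_{\det}=R_{\det}[[\Gamma]]/\mathrm{CH}(D^u)$ its universal Cayley–Hamilton algebra. Under Mazur's condition $E_{\det}$ is a finitely generated $R_{\det}$-module.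
* (Q3) (Procesi, *A formal inverse to the Cayley–Hamilton theorem*, J. Algebra 107 (1987)) Let $E'$ be a $\mathbb Q$-algebra with trace satisfying the formal $n$-th Cayley–Hamilton identity and $\mathrm{tr}(1)=n$. Let $\mathcal A'$ be the commutative $\mathbb Q$-algebra representing trace-compatible homomorphisms $E'\to M_n(B)$. Then the universal map $E'\to M_n(\mathcal A')^{\mathrm{GL}_n}$ is an isomorphism.

The plan is to replace $R^\square_{\overline\rho}$, a completion, by a finitely generated $R$-algebra $\mathcal A$ of which it is the completion at one point; to show that nothing is lost in the kernel; and then to use points of $\mathcal A$ over fields (Q1) and in characteristic $0$ (Q3).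

**Step 1: a finite Cayley–Hamilton algebra $E$ over $R$.** Applying $\Theta^u_m$ coefficientwise to $\det(\sum X_ig_i)$ and evaluating at $(\gamma_1,\dots,\gamma_m)$ gives a polynomial in $X$, to be taken as $D(\sum X_i\gamma_i)$. Different finite subsets of $\Gamma$ give compatible answers by (L1) for injective $\zeta$; and if $\gamma_1=\gamma_2$, then (L1) for the map $\zeta$ that identifies the indices $1,2$ shows that the polynomial depends only on $X_1+X_2$, as it should. Multiplicativity follows by applying (L1), (L2) to the coefficients of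
$$\det\Big(\sum X_iY_jg_ih_j\Big)=\det\Big(\sum X_ig_i\Big)\det\Big(\sum Y_jh_j\Big),$$
and $D(1)=\Theta^u_1(\det)(1)=1$ by Section 2. So $D$ is a continuous degree $n$ determinant on $R[\Gamma]$. It lifts $\overline D$, so there is a map $R_{\det}\to R$. Put
$$E=E_{\det}\otimes_{R_{\det}}R.$$
By (Q2) it is a finite $R$-algebra. It carries a Cayley–Hamilton determinant $D:E\to R$ and a continuous $\iota:\Gamma\to E^\times$. The image of $\Gamma$ spans $E$ over $R$: its span in $E_{\det}$ is dense, and submodules of finitely generated modules over the complete local noetherian ring $R_{\det}$ are closed.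

**Step 2: $R^\square_{\overline\rho}$ is a completion of a finitely generated $R$-algebra.** Let $\mathcal A$ be the $R$-algebra representing
$$B\mapsto\{j:E\to M_n(B)\ R\text{-algebra maps with }\det\circ j=D\}.$$
It is finitely generated, since $j$ is given by the matrix entries of the images of finitely many generators of $E$. The group $\mathrm{GL}_n$ acts on it by conjugation, $R$-linearly. Let $B$ be artinian local with residue field $k$. We claim that a lift $\rho$ of $\overline\rho$ to $B$ is the same as a local map $R\to B$ together with $j\in\mathcal A(B)$ reducing to the point $x:\mathcal A\to k$ defined by $\overline\rho$; this point is the case $B=k$ of the first construction below.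

Given $\rho$, the pseudocharacter $\Theta_\rho$ gives $R\to B$, and $\det\circ\rho=D\otimes_RB$ on $B[\Gamma]$. By continuity and density the determinants agree on $R_{\det}[[\Gamma]]$ as well. Since $M_n(B)$ with $\det$ is Cayley–Hamilton, the map $R_{\det}[[\Gamma]]\to M_n(B)$ kills $\mathrm{CH}(D^u)$ and induces $j:E\to M_n(B)$. As $\Gamma$ spans $E$, $\det\circ j=D$.

Given $j$, put $\rho=j\circ\iota$. It is continuous because $j$ is $R$-linear and $\mathfrak m_R^NB=0$ for some $N$. By Proposition 2.1, $\Theta_\rho$ is determined by the determinants $\det\circ j=D$, so it is the push-forward of $\Theta^u$ along the given map $R\to B$.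

The two constructions are inverse to each other, because $\Gamma$ spans $E$. Hence $R^\square_{\overline\rho}$ is the completion of $\mathcal A$ at $\mathfrak m_x=\ker x$, and (1) is the composite $R\to\mathcal A\to R^\square_{\overline\rho}$.

**Step 3: $K=\ker(R\to\mathcal A)$.** The point is that completing at $x$ does not enlarge the kernel. The inclusion $\supseteq$ is clear. Let $f\in K$. By Krull's intersection theorem $f$ dies in $\mathcal A_{\mathfrak m_x}$, so
$$\mathfrak b:=\mathrm{Ann}_{\mathcal A}(f)\not\subset\mathfrak m_x.$$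
The ideal $\mathfrak b$ is $\mathrm{GL}_n$-stable. Indeed, let $\mathrm c:\mathcal A\to\mathcal A\otimes_{\mathbb Z}\mathbb Z[\mathrm{GL}_n]$ be the coaction. It is $R$-linear, so for $b\in\mathfrak b$ we have $\mathrm c(b)(f\otimes1)=\mathrm c(bf)=0$, and by flatness of $\mathbb Z[\mathrm{GL}_n]$ the annihilator of $f\otimes1$ is $\mathfrak b\otimes\mathbb Z[\mathrm{GL}_n]$. Consequently, if a point $\mathcal A\to C$ kills $\mathfrak b$, so do all its conjugates under $\mathrm{GL}_n(C)$. Suppose $\mathfrak b\ne\mathcal A$, and take a prime $\mathfrak P\supseteq\mathfrak b$ of $\mathcal A$, lying over $\mathfrak q\subset R$. We move this point to $x$ in two moves.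

*(a) Some field-valued point killing $\mathfrak b$ lies over $\mathfrak m_R$.* If $\mathfrak q=\mathfrak m_R$, take $\kappa(\mathfrak P)$. Otherwise $K'=\kappa(\mathfrak P)$ is a finitely generated field extension of $\mathrm{Frac}(R/\mathfrak q)$, and $R/\mathfrak q$ is a noetherian local domain that is not a field. So there is a discrete valuation ring $V$ with fraction field $K'$ dominating $R/\mathfrak q$ (Stacks Project, Tag 00PH). Let $j:E\to M_n(K')$ be the homomorphism corresponding to $\mathcal A\to K'$. Its image is a finite $R$-module, so $j(E)V^n$ is a finitely generated $V$-submodule of $K'^n$ containing $V^n$: a $j(E)$-stable lattice, free of rank $n$. After conjugation by an element of $\mathrm{GL}_n(K')$ we get a point $\mathcal A\to V$. It kills $\mathfrak b$, because it does so over $K'$ by stability. Its special point also kills $\mathfrak b$, and it lies over $\mathfrak m_R$ because $V$ dominates $R/\mathfrak q$.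

*(b) Then $x$ kills $\mathfrak b$.* Enlarging the field, let $j:E\to M_n(k')$, with $k'\supseteq k$ algebraically closed, be a point over $\mathfrak m_R$ killing $\mathfrak b$. Choose a basis of $k'^n$ adapted to a composition series and conjugate by a cocharacter $\lambda(t)$ that multiplies the off-diagonal blocks by positive powers of $t$. This gives a $k'[t,t^{-1}]$-point, which kills $\mathfrak b$ by stability; it extends to $k'[t]$, and its value at $t=0$ is the semisimplification $j^{\mathrm{ss}}$. Since $k'[t]\subset k'[t,t^{-1}]$, the $k'[t]$-point kills $\mathfrak b$, hence so does $j^{\mathrm{ss}}$. Both $j^{\mathrm{ss}}$ and $\overline\rho\otimes k'$ are semisimple: the first also as a representation of $\Gamma$, because $\Gamma$ spans $E$, and the second because $k$ is perfect. Both have determinant $\overline D\otimes k'$, hence the same characteristic polynomials, so they are conjugate by Brauer–Nesbitt. By stability again, $\mathfrak b\subset\mathfrak m_x$, a contradiction.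

So $\mathfrak b=\mathcal A$, that is, $f=0$ in $\mathcal A$.

**Step 4: $K$ is nilpotent.** We show that $K$ lies in every prime. Let $\mathfrak q$ be a prime of $R$ and $K'$ an algebraic closure of $\kappa(\mathfrak q)$. By (Q1), $D\otimes K'$ on $E\otimes_RK'$ is the determinant of a representation $E\otimes_RK'\to M_n(K')$, that is, of a point $\mathcal A\to K'$ over $\mathfrak q$. Elements of $K$ die in $\mathcal A$ by Step 3, hence in $K'$. So $K\subset\mathfrak q$. As $R$ is noetherian, $K$ is nilpotent.

**Step 5: $K$ is killed by a power of $p$.** We apply (Q3) to $E[1/p]$, which is a $\mathbb Q$-algebra. The case $E[1/p]=0$ is covered by the argument. First we check the hypotheses. Let $\mathrm{tr}:E\to R$ be the trace of $D$; it is $R$-linear with $\mathrm{tr}(1)=n$. It satisfies $\mathrm{tr}(ab)=\mathrm{tr}(ba)$: over $R[X,Y]/(X^2,Y^2)$ put $w=1+Xa+Yb$; then $(1+Xa)(1+Yb)=w+XYab$ and $(1+Yb)(1+Xa)=w+XYba$ have the same determinant, and these determinants are $D(w)+XY\,\mathrm{tr}(ab)$ and $D(w)+XY\,\mathrm{tr}(ba)$. If $r\in R[1/p]$ and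 $r\cdot1=0$ in $E[1/p]$, then $nr=\mathrm{tr}(r\cdot1)=0$, so $r=0$. Hence $R[1/p]\hookrightarrow E[1/p]$, and the trace takes values in this central subring. Next, Newton's formulas hold for $D$: for $\eta^2=0$,
$$1-(t+\eta)e=(1-te)\big(1-\eta\,e(1-te)^{-1}\big)\ \text{ in }E[[t]][\eta],\qquad\text{so}\qquad\frac{d}{dt}D(1-te)=-D(1-te)\sum_{i\ge1}\mathrm{tr}(e^i)t^{i-1}.$$
So after inverting $p$ the coefficients of the characteristic polynomial of $e$ are the usual polynomials in the $\mathrm{tr}(e^i)$. As $E$ is Cayley–Hamilton, $E[1/p]$ satisfies the formal $n$-th Cayley–Hamilton identity for $\mathrm{tr}$.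

Next we identify $\mathcal A'$. Let $j:E[1/p]\to M_n(B)$ be a trace-compatible ring homomorphism with $B$ a commutative $\mathbb Q$-algebra. For $r\in R[1/p]$ we have $r\cdot1=\mathrm{tr}(r/n)\cdot1$, so $j(r)$ is the scalar $\mathrm{tr}(j(r/n))$. Thus $j$ is $R[1/p]$-linear for a unique $R[1/p]$-algebra structure on $B$. Over $\mathbb Q$-algebras compatibility with traces and with determinants is equivalent, by Newton's formulas. So $\mathcal A[1/p]$ is the algebra $\mathcal A'$ of (Q3) for $E'=E[1/p]$, and
$$R[1/p]\hookrightarrow E[1/p]\hookrightarrow M_n(\mathcal A[1/p]).$$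
Since $r$ maps to the scalar matrix $r\cdot1_n$, the map $R[1/p]\to\mathcal A[1/p]$ is injective. By Step 3 every element of $K$ dies in $\mathcal A$, hence in $R[1/p]$, so it is $p$-power torsion. As $K$ is finitely generated, $p^MK=0$ for some $M$.

If $R$ is reduced, $K=0$ by Step 4; if $R$ is $p$-torsion free, $K=0$ by Step 5. This proves Theorem C. $\blacksquare$
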